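# Roots of products of Drinfeld discriminants

## 1. Level one: which roots does $\Delta^r$ have?

Let $\mathbb F_q$ be a finite field of characteristic $p$, $A=\mathbb F_q[T]$, $K=\mathbb F_q(T)$, and let $A_+$ be the set of monic polynomials. Let $K_\infty=\mathbb F_q((1/T))$ with $|T|=q$, let $\mathbb C_\infty$ be the completion of an algebraic closure of $K_\infty$, and let $\Omega=\mathbb C_\infty-K_\infty$ be the Drinfeld upper half plane.

For $z\in\Omega$ put $\Lambda_z=Az+A$. This is a lattice, free of rank $2$ over $A$ because $z\notin K$. The product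
$$e_z(x)=x\prod_{0\ne\nu\in\Lambda_z}\Bigl(1-\frac x\nu\Bigr)$$
converges for all $x$, is $\mathbb F_q$-linear, and has zero set $\Lambda_z$. The Drinfeld module attached to $\Lambda_z$ is given by $\phi_T(X)=TX+gX^q+\Delta X^{q^2}$ with $e_z(Tx)=\phi_T(e_z(x))$. Up to a constant normalization, its leading coefficient is the Drinfeld discriminant $\Delta(z)$, a holomorphic function on $\Omega$ without zeros. The zeros of $\phi_T$ are the $q^2$ numbers $e_z(\lambda)$, $\lambda\in T^{-1}\Lambda_z/\Lambda_z$. Hence $\phi_T(X)=TX\prod_{\lambda\ne0}(1-X/e_z(\lambda))$, and comparing leading coefficients gives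
$$|\Delta(z)|=\text{const}\cdot\prod_{0\ne\lambda\in T^{-1}\Lambda_z/\Lambda_z}|e_z(\lambda)|^{-1}. \tag{1}$$

For which $\kappa\ge1$ can a power $\Delta^r$ be a $\kappa$-th power of a meromorphic function on $\Omega$? The tool is the growth of a function on an annulus.

**Definition (growth exponent).** For $k\in\mathbb Z$ and $u\in K_\infty$ let
$$\mathcal A_{k,u}=\{z\in\mathbb C_\infty:\ q^{-k}<|z-u|<q^{-k+1}\}.$$
This set lies in $\Omega$, because $|x-u|\in q^{\mathbb Z}\cup\{0\}$ for $x\in K_\infty$. If $f$ is holomorphic without zeros on $\mathcal A_{k,u}$, there are a unique $n=n_{k,u}(f)\in\mathbb Z$ and a $C>0$ with $|f(z)|=C|z-u|^{n}$ on $\mathcal A_{k,u}$.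

The existence of $n$ is the standard description of units on annuli: a Laurent series without zeros on a closed annulus has a single dominating term (Bosch–Güntzer–Remmert, *Non-Archimedean Analysis*, §9.7.1). Apply this to an increasing exhaustion of $\mathcal A_{k,u}$ by closed annuli. On each of them $n$ and $C$ are unique, since $|z-u|$ takes more than one value, so they agree along the exhaustion. Clearly $n_{k,u}(fg)=n_{k,u}(f)+n_{k,u}(g)$.

For example, if $f(z)=z$, then $n_{k,u}(f)=1$ when $|u|\le q^{-k}$ (there $|z|=|z-u|$), and $n_{k,u}(f)=0$ when $|u|\ge q^{-k+1}$ (there $|z|=|u|$).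

**Proposition 1.** On $\mathcal A_{1,0}$ we have $n_{1,0}(\Delta)=-(q-1)$. Consequently, if $\Delta^r=f^\kappa$ with $f$ meromorphic on $\Omega$, then $\kappa\mid(q-1)r$.

*Proof.* Let $q^{-1}<|z|<1$. For $a,b\in A$ with $a\neq0$ we have $|a||z|\notin q^{\mathbb Z}$, so $|az+b|=\max(|a||z|,|b|)$. Every nonzero $\nu\in\Lambda_z$ therefore has $|\nu|\ge|z|>q^{-1}$. Represent the nonzero classes $\lambda$ by $(\alpha z+\beta)/T$ with $(\alpha,\beta)\in\mathbb F_q^2\setminus0$. Then $|\lambda|=q^{-1}$ if $\beta\ne0$, and $|\lambda|=|z|/q$ if $\beta=0$. In both cases $|\lambda|<|\nu|$ for all nonzero $\nu$, every factor $1-\lambda/\nu$ has absolute value $1$, and $|e_z(\lambda)|=|\lambda|$. Only the $q-1$ classes with $\beta=0$ depend on $|z|$, so (1) gives $|\Delta(z)|=\text{const}\cdot|z|^{-(q-1)}$.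

If $\Delta^r=f^\kappa$, then $f$ has no zeros or poles because $\Delta$ has none. So $-(q-1)r=n_{1,0}(\Delta^r)=\kappa\, n_{1,0}(f)$. $\square$

One annulus gave one congruence, and there was one unknown exponent $r$. What changes for a product of several functions $\Delta(\mathfrak az)$ with several unknown exponents?

## 2. Products over the divisors of $\mathfrak n$

Fix $\mathfrak n\in A_+$. For $\mathfrak a\in A_+$ put $\Delta_{\mathfrak a}(z)=\Delta(\mathfrak az)$, and for integers $\underline r=(r_{\mathfrak a})$ indexed by the monic divisors of $\mathfrak n$ put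
$$g_{\underline r}=\prod_{\mathfrak a\mid\mathfrak n}\Delta_{\mathfrak a}^{r_{\mathfrak a}}.$$
Throughout, $\mathfrak a\mid\mathfrak n$ runs over monic divisors. We abbreviate
$$N=(q-1)(q^2-1).$$
Note $N\equiv1\pmod p$, so $p\nmid N$.

Let $\Gamma_0(\mathfrak n)$ be the group of matrices in $\operatorname{GL}_2(A)$ with lower left entry divisible by $\mathfrak n$, acting on $\Omega$ by linear fractional transformations. Let $X_0(\mathfrak n)$ be the Drinfeld modular curve of level $\mathfrak n$: the smooth projective curve over $K$ whose affine part has $\mathbb C_\infty$-points $\Gamma_0(\mathfrak n)\backslash\Omega$. A modular function on $X_0(\mathfrak n)$ is a meromorphic function on $\Omega\cup\mathbb P^1(K)$ invariant under $\Gamma_0(\mathfrak n)$; in particular it is meromorphic on $\Omega$. The following is quoted as known.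

**Theorem L (function field analogue of Ligozat's theorem).** $g_{\underline r}$ has an $N$-th root as a modular function on $X_0(\mathfrak n)$ if and only if

- (L1) $\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|\equiv0\bmod N$;
- (L2) $\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|\equiv0\bmod N$;
- (L3) $\sum_{\mathfrak a}r_{\mathfrak a}=0$;
- (L4) $\prod_{\mathfrak a}\mathfrak a^{r_{\mathfrak a}}\in(K^*)^{q-1}$.

The following conjecture comes from Sheng-Yang Kevin Ho, "A function field analogue of Ligozat's theorem for Drinfeld modular units", arXiv:2602.17994 (2026). We write $\kappa$ for the order of the root, since $k$ indexes annuli.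

**Conjecture.** Let $\kappa$ be a positive integer. If $g_{\underline r}$ has a $\kappa$-th root as a modular function on $X_0(\mathfrak n)$, then $r_{\mathfrak a}/\kappa\in\frac1N\mathbb Z$ for all monic $\mathfrak a\mid\mathfrak n$. In particular, if $\gcd(r_{\mathfrak a})=1$, then $\kappa\mid(q-1)(q^2-1)$.

It is true, and invariance under $\Gamma_0(\mathfrak n)$ is not needed.

**Theorem A.** Let $\kappa\ge1$ and suppose $g_{\underline r}=f^\kappa$ with $f$ meromorphic on $\Omega$. Then $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$, that is, $r_{\mathfrak a}/\kappa\in\frac1N\mathbb Z$. In particular, if $\gcd(r_{\mathfrak a})=1$, then $\kappa\mid(q-1)(q^2-1)$.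

**Theorem B.** $g_{\underline r}$ has a $\kappa$-th root in $\mathcal O(\Omega)^*$ if and only if (i) $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$, and (ii) $\kappa\mid(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|$.

**Theorem C.** $g_{\underline r}$ has a $\kappa$-th root as a modular function on $X_0(\mathfrak n)$ if and only if $\sum_{\mathfrak a}r_{\mathfrak a}=0$ and $\kappa$ divides all of the integers
$$Nr_{\mathfrak a}\ (\mathfrak a\mid\mathfrak n),\quad\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|,\quad\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|,\quad(q^2-1)\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}\ (\mathfrak p\mid\mathfrak n\text{ prime}).$$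
So for $\underline r\ne0$ with $\sum r_{\mathfrak a}=0$, the admissible $\kappa$ are exactly the divisors of the gcd of these integers. The bound in Theorem A is sharp for every $q$: there are $\mathfrak n,\underline r$ with $\gcd(r_{\mathfrak a})=1$ and $\kappa=N$.

Theorem L is used for Theorem C only.

## 3. One congruence per annulus, and the limits of the axis $u=0$

If $d=\deg\mathfrak a$, the map $z\mapsto\mathfrak az$ sends $\mathcal A_{k,u}$ to $\mathcal A_{k-d,\mathfrak au}$, because $|\mathfrak az-\mathfrak au|=q^d|z-u|$. Hence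
$$n_{k,u}(\Delta_{\mathfrak a})=n_{k-\deg\mathfrak a,\,\mathfrak au}(\Delta). \tag{2}$$
If $f$ is meromorphic on $\Omega$ with $f^\kappa=g_{\underline r}$, then $f$ has no zeros or poles, because $g_{\underline r}$ has none, and $n_{k,u}(g_{\underline r})=\kappa\,n_{k,u}(f)$. So
$$\kappa\ \Big|\ n_{k,u}(g_{\underline r})=\sum_{\mathfrak a\mid\mathfrak n}r_{\mathfrak a}\,n_{k-\deg\mathfrak a,\,\mathfrak au}(\Delta)\qquad\text{for all }k\in\mathbb Z,\ u\in K_\infty. \tag{3}$$

The natural first attempt copies Section 1: take the annuli $\mathcal A_{k,0}$ for all $k$. There $|az+b|=\max(|a||z|,|b|)$, so everything is explicit. But for $u=0$ the right side of (3) involves $\mathfrak a$ only through $\deg\mathfrak a$. Take $\mathfrak n=T(T+1)$ and $g_{\underline r}=\Delta_T/\Delta_{T+1}$. Then $n_{k,0}(g_{\underline r})=n_{k-1,0}(\Delta)-n_{k-1,0}(\Delta)=0$ for every $k$, and the axis $u=0$ gives no condition on $\kappa$. We need the exponents of $\Delta$ on every annulus. We then have to show that the whole system (3)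 determines each $r_{\mathfrak a}$ well enough.

## 4. Reduced bases of $Az+A$ over an annulus

Fix $k,u$, let $z\in\mathcal A_{k,u}$, put $\rho=|z-u|$ and write $\log_q\rho=-k+\varepsilon$ with $0<\varepsilon<1$. "Constant" means independent of $\rho$ in $(q^{-k},q^{-k+1})$.

**Step 1: norms and classes.** *This step separates lattice elements whose size moves with $\rho$ from those whose size does not.* For $a,b\in K_\infty$ write $az+b=a(z-u)+(au+b)$. If $a\neq0$, then $|a|\rho\notin q^{\mathbb Z}\cup\{0\}$, while $|au+b|\in q^{\mathbb Z}\cup\{0\}$. Hence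
$$|az+b|=\max(|a|\rho,\ |au+b|), \tag{4}$$
and the two terms are never equal unless both vanish. Say that a nonzero $az+b$ has *class $\rho$* if $|a|\rho>|au+b|$, and *class $1$* otherwise. In the first case its norm lies in $\rho q^{\mathbb Z}$, in the second in $q^{\mathbb Z}$. These sets are disjoint, so the norm determines the class. Since $|a|\rho=q^{\deg a-k+\varepsilon}$ for $a\in A\setminus 0$, class $\rho$ means $|au+b|\le q^{\deg a-k}$, a condition free of $\rho$. Norms of the form $q^m$ or $q^{m+\varepsilon}$ compare in the same way for all $\varepsilon\in(0,1)$. So for fixed pairs $(a,b)$, classes and all comparisons of norms are the same on the whole annulus.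

**Step 2: choice of a basis.** *This step produces two lattice vectors that control all norms.* A ball contains finitely many elements of $\Lambda_z$: by (4), a bound on $|az+b|$ bounds $|a|$, and then $|b|$. Choose $\omega_2\in\Lambda_z\setminus0$ of minimal norm and $\omega_1\in\Lambda_z\setminus A\omega_2$ of minimal norm, $\omega_i=a_iz+b_i$. By Step 1 the pairs $(a_i,b_i)$ can be fixed for the whole annulus.

**Step 3: the classes of $\omega_1$ and $\omega_2$ differ.** *This makes the basis orthogonal.* Suppose they agree. Then $|\omega_1|=q^j|\omega_2|$ with $j\ge0$. The dominating components ($a_i$ for class $\rho$, $a_iu+b_i$ for class $1$) lie in $K_\infty$, and their absolute values have ratio $q^j$. So there is $c\in\mathbb F_q^*$ for which the dominating component of $\omega_1$ minus $cT^j$ times that of $\omega_2$ is strictly smaller than that of $\omega_1$. In $\omega_1-cT^j\omega_2$ the other component contributes less than $|\omega_1|$ too, since it is smaller than the dominating one in $\omega_1$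 and in $T^j\omega_2$. By (4), $|\omega_1-cT^j\omega_2|<|\omega_1|$. This element is not in $A\omega_2$, which contradicts the choice of $\omega_1$.

Consequently, for $a,b\in K_\infty$ not both zero, $|a\omega_1|\ne|b\omega_2|$ and
$$|a\omega_1+b\omega_2|=\max(|a\omega_1|,|b\omega_2|). \tag{5}$$
In particular $\omega_1\notin K\omega_2$.

**Step 4: $\Lambda_z=A\omega_1\oplus A\omega_2$.** *This lets us count lattice points by coordinates.* Let $v\in\Lambda_z$. Since $\omega_1,\omega_2$ are a $K$-basis of $Kz+K$, we have $v=a\omega_1+b\omega_2$ with $a,b\in K$. Subtracting polynomial parts, we may assume $|a|,|b|<1$. By (5), $|v|<|\omega_1|$, so $v\in A\omega_2$ by minimality of $\omega_1$. Then $a=0$, $b\in A$, $|b|<1$, so $b=0$ and $v=0$.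

**Step 5: $|\omega_1||\omega_2|=\rho$.** *This determines one norm from the other.* By Step 4,
$$a_1(a_2u+b_2)-a_2(a_1u+b_1)=a_1b_2-a_2b_1\in\mathbb F_q^*.$$
If $\omega_2$ has class $\rho$ and $\omega_1$ class $1$, then $|a_2|\rho>|a_2u+b_2|$ and $|a_1u+b_1|>|a_1|\rho$. Hence $|a_2||a_1u+b_1|>|a_1||a_2|\rho\ge|a_1||a_2u+b_2|$, the second term dominates, and $|a_2||a_1u+b_1|=1$. So $|\omega_1||\omega_2|=|a_1u+b_1|\,|a_2|\rho=\rho$. If $\omega_1$ has class $\rho$ and $\omega_2$ class $1$, then $|a_1||a_2u+b_2|>|a_1||a_2|\rho\ge|a_2||a_1u+b_1|$, so $|a_1||a_2u+b_2|=1$ and again $|\omega_1||\omega_2|=\rho$.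

Put $\theta=\log_q|\omega_1/\omega_2|$. Then $\theta>0$ and $\theta\notin\mathbb Z$, as the classes differ. Let $s=\lfloor\theta\rfloor\ge0$.

*Example.* For $k=1$, $u=0$: $\omega_2=z$ (class $\rho$) and $\omega_1=1$ (class $1$), as in Section 1. For $k=2$, $u=1/T$ we have $q^{-2}<\rho<q^{-1}$. Here $|z|=q^{-1}$ is of class $1$, and $|Tz-1|=q\rho$ lies strictly between $q^{-1}$ and $1$, of class $\rho$. The pair $z,\ Tz-1$ is a basis of $\Lambda_z$. A combination $a(Tz-1)+bz$ has norm $\max(|a|q\rho,|b|q^{-1})$, so $\omega_2=z$, $\omega_1=Tz-1$, and the product of norms is $\rho$.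

## 5. The exponent of $\Delta$ on every annulus

**Definition.** For $x\in K_\infty$ let $\lVert x\rVert=\min_{c\in A}|x-c|$, the absolute value of the fractional part of $x$; thus $\lVert x\rVert\le q^{-1}$ always, and for instance $\lVert T+T^{-2}\rVert=q^{-2}$. For monic $M$ with $\deg M<k$ put $\chi_k(M,u)=1$ if $\lVert Mu\rVert\le q^{\deg M-k}$ and $\chi_k(M,u)=0$ otherwise. Let
$$S(k,u)=\sum_{M\in A_+,\ \deg M<k}\chi_k(M,u).$$

So $S(k,u)=0$ for $k\le0$. For $M$ of degree $k-1$ the condition $\lVert Mu\rVert\le q^{-1}$ is automatic. Hence $S(1,u)=1$ and $S(2,u)=q+\chi_2(1,u)$.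

**Lemma 1.** For all $k\in\mathbb Z$ and $u\in K_\infty$,
$$n_{k,u}(\Delta)=(q-1)\bigl[(q^2-1)S(k,u)-q^{|k|+1}\bigr].$$

*Proof.* Keep the notation of Section 4.

**Step 1: $|\Delta|$ in terms of the reduced basis.** *We evaluate (1).* Represent the nonzero classes by $\lambda=(\alpha\omega_1+\beta\omega_2)/T$, $(\alpha,\beta)\in\mathbb F_q^2\setminus0$.

If $\alpha=0$ ($q-1$ classes), then $|\lambda|=|\omega_2|/q<|\nu|$ for all $0\ne\nu\in\Lambda_z$, so $|e_z(\lambda)|=|\omega_2|/q$.

If $\alpha\ne0$ ($q^2-q$ classes), then $|\lambda|=|\omega_1|/q$ by (5). A nonzero $\nu$ with $|\nu|\le|\lambda|<|\omega_1|$ lies in $A\omega_2$, say $\nu=b\omega_2$, and the condition is $\deg b\le\theta-1$, i.e. $\deg b\le s-1$. There are $q^s-1$ such $b\ne0$. For them $|\nu|<|\lambda|$ since $\theta\notin\mathbb Z$, so $|1-\lambda/\nu|=|\lambda|/|\nu|$. All other factors have absolute value $1$. Hence $|e_z(\lambda)|=\text{const}\cdot|\omega_1|^{q^s}|\omega_2|^{1-q^s}$, where the constant depends only on $q,s$.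

Multiplying, the exponent of $|\omega_2|$ in $|\Delta|$ is $-(q-1)+(q^2-q)(q^s-1)=(q-1)q^{s+1}-(q^2-1)$, and
$$|\Delta|=\text{const}\cdot|\omega_1|^{-(q-1)q^{s+1}}\,|\omega_2|^{(q-1)q^{s+1}-(q^2-1)}. \tag{6}$$

**Step 2: reading off $n_{k,u}(\Delta)$.** *Exactly one of the two norms depends on $\rho$.*

*Case I: $\omega_2$ has class $\rho$.* Put $e=\deg a_2\ge0$. Then $|\omega_2|=q^e\rho$ and $|\omega_1|=q^{-e}$, so $\theta=k-2e-\varepsilon$ and $s=k-1-2e$. Since $s\ge0$, we have $k\ge1$. By (6), $n_{k,u}(\Delta)=(q-1)\bigl(q^{s+1}-(q+1)\bigr)$.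

*Case II: $\omega_1$ has class $\rho$.* Put $e=\deg a_1\ge0$. Then $|\omega_1|=q^e\rho$ and $|\omega_2|=q^{-e}$, so $\theta=2e-k+\varepsilon$ and $s=2e-k\ge0$. By (6), $n_{k,u}(\Delta)=-(q-1)q^{s+1}$.

In both cases $s$ is constant on the annulus, so (6) holds there with one constant.

**Step 3: $S(k,u)$ counts lattice points.** *This links the case formulas to $S$.* By Step 1 of Section 4, $\nu=mz-c\in\Lambda_z$ has class $\rho$ if and only if $m\ne0$ and $|mu-c|\le q^{\deg m-k}$. Then $|\nu|=q^{\deg m-k+\varepsilon}$, which is $<1$ if and only if $\deg m<k$. For $\deg m<k$ there is at most one such $c$, because two would differ by a nonzero polynomial of absolute value $\le q^{-1}$. One exists precisely when $\lVert mu\rVert\le q^{\deg m-k}$. Writing $m$ as a unit times a monic polynomial,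
$$(q-1)S(k,u)=\#\{\nu\in\Lambda_z:\ \nu\text{ of class }\rho,\ |\nu|<1\}. \tag{7}$$
Write $\nu=a\omega_1+b\omega_2$ with $a,b\in A$. By (5) its class is that of the dominating summand.

**Step 4: Case I.** *We count and compare.* The summand $b\omega_2$ must dominate, so $b\ne0$. With $i=\deg b$, the condition $q^{i+e}\rho<1$ reads $i\le k-1-e=s+e$. Domination reads $|a|q^{-e}<q^{i+e}\rho$, i.e. $\deg a<i+2e-k+\varepsilon=i-s-1+\varepsilon$, i.e. $\deg a\le i-s-1$ (or $a=0$). This gives $q^{\max(0,i-s)}$ choices of $a$, and there are $(q-1)q^i$ polynomials $b$ of degree $i$. So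
$$S(k,u)=\sum_{i=0}^{s+e}q^{i+\max(0,i-s)}=\sum_{i=0}^{s-1}q^i+q^s\sum_{t=0}^{e}q^{2t}=\frac{q^s-1}{q-1}+q^s\,\frac{q^{2e+2}-1}{q^2-1}.$$
Since $s+2e+2=k+1$, we get $(q^2-1)S(k,u)=(q+1)(q^s-1)+q^{k+1}-q^s=q^{k+1}+q^{s+1}-(q+1)$. As $k\ge1$, this is the claim.

**Step 5: Case II with $k\ge0$.** *The same count, with $a\omega_1$ dominating.* First, $e\le k$. Otherwise $|\omega_1|=q^{e-k+\varepsilon}>1$, so $1\in A\omega_2$ by minimality of $\omega_1$. Then $1=b\omega_2$ with $b\in A$ forces $a_2=0$ and $\omega_2=b_2\in\mathbb F_q^*$. So $q^{-e}=|\omega_2|=1$ and $e=0\le k$, a contradiction.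

We need $a\ne0$. With $i=\deg a$, the condition $q^{i+e}\rho<1$ reads $i\le k-1-e$. Domination $|b|q^{-e}<q^{i+e}\rho$ reads $\deg b<i+s+\varepsilon$, i.e. $\deg b\le i+s$, which gives $q^{i+s+1}$ choices of $b$. Hence
$$S(k,u)=\sum_{i=0}^{k-1-e}q^{2i+s+1}=q^{s+1}\,\frac{q^{2(k-e)}-1}{q^2-1},$$
an empty sum if $e=k$. Since $s+1+2(k-e)=k+1$, we get $(q^2-1)S(k,u)-q^{k+1}=-q^{s+1}$, as claimed.

**Step 6: $k<0$.** *Here no lattice point is counted.* Elements $az+b$ with $a\ne0$ have norm $\ge\rho>1$, so $\omega_2\in\mathbb F_q^*$. This has class $1$, so we are in Case II with $q^{-e}=1$, i.e. $e=0$, $s=-k$. So $n_{k,u}(\Delta)=-(q-1)q^{|k|+1}$, and $S(k,u)=0$. $\square$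

*Small values.* Lemma 1 gives, for all $u$,
$$n_{0,u}(\Delta)=-(q-1)q,\qquad n_{1,u}(\Delta)=-(q-1),\qquad n_{2,u}(\Delta)=(q-1)\bigl[(q^2-1)\chi_2(1,u)-q\bigr]. \tag{8}$$
The second value agrees with Proposition 1. For $u=1/T$ the example in Section 4 is Case II with $e=1$, $s=0$, so the exponent is $-(q-1)q$. This agrees with (8), as $\chi_2(1,1/T)=0$.

*The example of Section 3.* For $g_{\underline r}=\Delta_T/\Delta_{T+1}$ take $k=3$, $u=1/T$. By (2) and (8),
$$n_{3,1/T}(g_{\underline r})=n_{2,1}(\Delta)-n_{2,1+1/T}(\Delta)=N,$$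
since $\lVert1\rVert=0$ and $\lVert1+1/T\rVert=q^{-1}$. So here $\kappa\mid N$, from an annulus off the axis.

*A second test of the axis.* Distinct degrees do not rescue the axis when $q>2$. On it, $S(k,0)=(q^k-1)/(q-1)$ for $k\ge1$, so $n_{k,0}(\Delta)=(q-1)(q^k-q-1)$ for $k\ge1$ and $n_{k,0}(\Delta)=-(q-1)q^{1-k}$ for $k\le0$. For $g=\Delta^q/\Delta_T$ this gives $n_{k,0}(g)=q\,n_{k,0}(\Delta)-n_{k-1,0}(\Delta)=0$ for $k\le1$, and $n_{k,0}(g)=N(q^{k-1}-1)$ for $k\ge2$. So $\kappa=(q-1)N$ passes every test on the axis, although $\gcd(q,-1)=1$. Off the axis, $n_{2,1/T}(g)=q\cdot(-(q-1)q)+(q-1)=-N$, which excludes it.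

## 6. The exponent of $g_{\underline r}$ as a sum over monic polynomials

For monic $M$ put
$$R_M=\sum_{\mathfrak a\mid\mathfrak n,\ \mathfrak a\mid M}r_{\mathfrak a},\qquad W_R(k,u)=\sum_{M\in A_+,\ \deg M<k}R_M\,\chi_k(M,u).$$
For $\mathfrak n=T$, for example, $R_M=r_1+r_T$ if $T\mid M$ and $R_M=r_1$ otherwise.

**Corollary.** For all $k,u$,
$$n_{k,u}(g_{\underline r})=N\,W_R(k,u)-(q-1)\sum_{\mathfrak a\mid\mathfrak n}r_{\mathfrak a}\,q^{|k-\deg\mathfrak a|+1}. \tag{9}$$

*Proof.* *We express $S(k-\deg\mathfrak a,\mathfrak au)$ by values $\chi_k(M,u)$.* For monic $m$ with $\deg m<k-\deg\mathfrak a$, both $\chi_{k-\deg\mathfrak a}(m,\mathfrak au)=1$ and $\chi_k(m\mathfrak a,u)=1$ say that $\lVert m\mathfrak au\rVert\le q^{\deg m+\deg\mathfrak a-k}$. So $S(k-\deg\mathfrak a,\mathfrak au)=\sum_{\mathfrak a\mid M,\,\deg M<k}\chi_k(M,u)$. Insert this into Lemma 1, use (2), multiply by $r_{\mathfrak a}$ and sum. $\square$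

In (9) the last term does not depend on $u$, and it is divisible by $q$. So (3) carries information about $W_R$, and the problem is to recover the numbers $R_M$ from the functions $u\mapsto W_R(k,u)$ modulo a prime power. Once $R_L\equiv0$ for all $L\mid\mathfrak n$, also $r_L\equiv0$ for all $L\mid\mathfrak n$: use $R_L=\sum_{\mathfrak a\mid L}r_{\mathfrak a}$ and induction on $\deg L$.

## 7. Fourier inversion away from the characteristic

The function $u\mapsto\chi_k(M,u)$ is the indicator function of a subgroup of a finite group of values of $u$. Its Fourier transform lives on the multiples of $M$. So the Fourier coefficient of $W_R(k,\cdot)$ at a polynomial $H$ sees only the $R_M$ with $M\mid H$.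

**Lemma 2.** Let $\ell\ne p$ be prime, $j\ge1$. If for every $k\ge1$ the residue $W_R(k,u)\bmod\ell^j$ is independent of $u$, then $\ell^j\mid r_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$.

*Proof.*

**Step 1: $\chi_k$ as a character sum.** *This computes the Fourier expansion of $\chi_k(M,\cdot)$.* Let $\psi_0:\mathbb F_q\to\mu_p(\mathbb C)$ be a nontrivial character and let $\psi(x)=\psi_0(\text{coefficient of }T^{-1}\text{ in }x)$ for $x\in K_\infty$. Then $\psi$ is additive and trivial on $A$. For $h\ge1$,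
$$\sum_{D\in A,\ \deg D\le h-2}\psi(Dx)=\begin{cases}q^{h-1}&\text{if }\lVert x\rVert\le q^{-h},\\0&\text{otherwise.}\end{cases}$$
Indeed, $D\mapsto\psi(Dx)$ is a character of a group of order $q^{h-1}$. If $D=\sum d_iT^i$ and $x_{-i}$ is the coefficient of $T^{-i}$ in $x$, it is $\psi_0\bigl(\sum_{i=0}^{h-2}d_ix_{-i-1}\bigr)$, so it is trivial exactly when $x_{-1}=\dots=x_{-(h-1)}=0$, i.e. $\lVert x\rVert\le q^{-h}$. With $h=k-\deg M$ and $x=Mu$, for $\deg M<k$,
$$\chi_k(M,u)=q^{\deg M-k+1}\sum_{\deg D\le k-\deg M-2}\psi(DMu). \tag{10}$$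

**Step 2: orthogonality.** *This isolates one Fourier coefficient.* Let $O_\infty=\mathbb F_q[[1/T]]$, $\pi=1/T$, and $G_k=K_\infty/(A+\pi^kO_\infty)$, of order $q^{k-1}$ (the coefficients of $T^{-1},\dots,T^{-(k-1)}$). For $L'\in A$ with $\deg L'\le k-2$, $u\mapsto\psi(L'u)$ is a character of $G_k$: it is trivial on $A$, and for $u\in\pi^kO_\infty$ we have $|L'u|\le q^{-2}$. It is nontrivial if $L'\ne0$: on $u=cT^{-1-\deg L'}$, $c\in\mathbb F_q$, the coefficient of $T^{-1}$ in $L'u$ is $c$ times the leading coefficient of $L'$. By (10), $W_R(k,\cdot)$ is a function on $G_k$.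

Let $H$ be monic and $k=\deg H+2$. By (10),
$$\sum_{u\in G_k}W_R(k,u)\psi(-Hu)=\sum_{\deg M<k}R_M\,q^{\deg M-k+1}\sum_{\deg D\le k-\deg M-2}\ \sum_{u\in G_k}\psi\bigl((DM-H)u\bigr).$$
Here $\deg(DM-H)\le k-2$, so the inner sum is $q^{k-1}$ if $DM=H$ and $0$ otherwise. If $M\mid H$, then $D=H/M$ has degree $k-2-\deg M$ and occurs in the sum. So
$$\sum_{u\in G_k}W_R(k,u)\psi(-Hu)=\sum_{M\mid H}|M|R_M. \tag{11}$$

**Step 3: conclusion.** *Now the hypothesis enters.* Let $W_R(k,u)\equiv w\pmod{\ell^j}$ for all $u$. Since $H\ne0$, $\sum_u\psi(-Hu)=0$. So the left side of (11) equals $\sum_u(W_R(k,u)-w)\psi(-Hu)\in\ell^j\mathbb Z[\zeta_p]$, where $\zeta_p$ is a primitive $p$-th root of unity. Since a rational algebraic integer is an integer, $\ell^j\mathbb Z[\zeta_p]\cap\mathbb Z=\ell^j\mathbb Z$. Hence $\sum_{M\mid H}|M|R_M\equiv0\pmod{\ell^j}$ for every monic $H$. Induct on $\deg H$: if $R_M\equiv0$ for all proper monic divisors $M$ of $H$, then $|H|R_H\equiv0$, and $R_H\equiv0\pmod{\ell^j}$ because $\ell\nmid|H|$.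 By the end of Section 6, $\ell^j\mid r_L$ for all $L\mid\mathfrak n$. $\square$

For $\ell=p$ the argument stops at its last line: $|H|$ is a power of $q$. Already for $H=T$ the sum is $R_1+qR_T$, which modulo $p$ says nothing about $R_T$. In fact (11) shows that for every monic $H$ the coefficient is $\equiv R_1\pmod p$.

## 8. Averaging over division points modulo $p$

Modulo $p$ a sum of $q^j$ equal terms vanishes. Summing $W_R$ over the points $(u+\beta)/\mathfrak p$ therefore removes all $M$ divisible by the prime $\mathfrak p$. It leaves the other $M$ of degree $<k$ intact. In this way one separates multiples of $\mathfrak p$ from non-multiples.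

**Lemma 3.** If $W_R(k,u)\equiv0\pmod p$ for all $k\ge1$, $u\in K_\infty$, then $p\mid r_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$.

*Proof.* For any integer-valued function $R$ on $A_+$ define $W_R$ by the same formula. Let $\mathcal R$ be the set of those $R$ with $W_R(k,u)\equiv0\pmod p$ for all $k\ge1$ and all $u$. Let $\mathfrak p$ be a monic prime of degree $j$, and set $R'_M=R_M$ if $\mathfrak p\nmid M$, $R'_M=0$ if $\mathfrak p\mid M$.

**Step 1: the averaging congruence.** *We show that removing the multiples of $\mathfrak p$ preserves $\mathcal R$.* For $k\ge1$ we claim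
$$\sum_{\beta\in A,\ \deg\beta<j}W_R\Bigl(k+j,\frac{u+\beta}{\mathfrak p}\Bigr)\equiv W_{R'}(k,u)\pmod p. \tag{12}$$
Fix $M$ monic with $\deg M<k+j$. After multiplication by $\mathfrak p$, $\chi_{k+j}(M,\frac{u+\beta}{\mathfrak p})=1$ if and only if there is $c\in A$ with $|Mu+(M\beta-\mathfrak pc)|\le q^{\deg M-k}$.

If $M=\mathfrak pM'$, then $\lVert M(u+\beta)/\mathfrak p\rVert=\lVert M'u+M'\beta\rVert=\lVert M'u\rVert$ does not depend on $\beta$. The $q^j$ equal terms sum to $0$ modulo $p$.

If $\mathfrak p\nmid M$, let $B=\{b\in A:|Mu+b|\le q^{\deg M-k}\}$. For fixed $\beta$, the elements $M\beta-\mathfrak pc$ form the residue class of $M\beta$ modulo $\mathfrak p$. Since $M$ is invertible modulo $\mathfrak p$, every residue class arises from exactly one $\beta$ with $\deg\beta<j$. So the number of $\beta$ with $\chi_{k+j}(M,\frac{u+\beta}{\mathfrak p})=1$ is the number of residue classes modulo $\mathfrak p$ met by $B$.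

- If $\deg M<k$, then $\#B\le1$, and $B\neq\emptyset$ exactly when $\lVert Mu\rVert\le q^{\deg M-k}$. The number is $\chi_k(M,u)$.
- If $k\le\deg M<k+j$, then $B$ is nonempty, because $\lVert Mu\rVert\le q^{-1}$, and it is a coset of $\{b:\deg b\le\deg M-k\}$. It has $q^{\deg M-k+1}$ elements, pairwise incongruent modulo $\mathfrak p$ because $\deg M-k<j$. The number is $q^{\deg M-k+1}\equiv0\pmod p$.

Multiplying by $R_M$ and summing over $M$ leaves $\sum_{\deg M<k,\ \mathfrak p\nmid M}R_M\chi_k(M,u)=W_{R'}(k,u)$, which is (12). Hence $R\in\mathcal R$ implies $R'\in\mathcal R$.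

*Example.* Let $\mathfrak p=T$, $k=1$. Then $W_R(2,\frac{u+\beta}T)=R_1\chi_2(1,\frac{u+\beta}T)+\sum_{\deg M=1}R_M$. The condition $\lVert\frac{u+\beta}T\rVert\le q^{-2}$ says that the coefficient of $T^{-1}$ in $(u+\beta)/T$, which is the constant coefficient of $u$ plus $\beta$, vanishes. This happens for exactly one $\beta\in\mathbb F_q$. So the sum over $\beta$ is $R_1+q\sum_{\deg M=1}R_M\equiv R_1=W_{R'}(1,u)$.

**Step 2: passing to multiples of $\mathfrak p$.** *We show that $R\in\mathcal R$ implies $R''\in\mathcal R$, where $R''_M=R_{\mathfrak pM}$.* Recall from Section 6 that $\chi_k(\mathfrak pM',u)=\chi_{k-j}(M',\mathfrak pu)$. So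
$$W_R(k,u)-W_{R'}(k,u)=\sum_{\deg M'<k-j}R_{\mathfrak pM'}\,\chi_k(\mathfrak pM',u)=W_{R''}(k-j,\mathfrak pu).$$
By Step 1 the left side is $\equiv0\pmod p$. As $k$ runs through all integers $>j$ and $u$ through $K_\infty$, the pair $(k-j,\mathfrak pu)$ runs through all pairs in $\mathbb Z_{\ge1}\times K_\infty$. So $R''\in\mathcal R$.

**Step 3: conclusion.** *We iterate until a single value stands alone.* By Step 2, applied to the prime factors of $\mathfrak b$ one after another, $R\in\mathcal R$ implies $(M\mapsto R_{\mathfrak bM})\in\mathcal R$ for every monic $\mathfrak b$. For any $\tilde R\in\mathcal R$, only $M=1$ contributes at $k=1$, and $\chi_1(1,0)=1$; so $\tilde R_1=W_{\tilde R}(1,0)\equiv0\pmod p$. Apply this to $M\mapsto R_{\mathfrak bM}$: it gives $R_{\mathfrak b}\equiv0\pmod p$ for all monic $\mathfrak b$. By the end of Section 6, $p\mid r_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$. $\square$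

## 9. Proof of Theorem A

We show that (3) alone implies $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a\mid\mathfrak n$. It suffices to show $\ell^j\mid Nr_{\mathfrak a}$ for each prime power $\ell^j$, $j\ge1$, exactly dividing $\kappa$. By (3), $\ell^j\mid n_{k,u}(g_{\underline r})$ for all $k,u$.

**Step 1: $\ell\ne p$.** *We cancel the term of (9) that does not involve $u$.* Let $\ell^i$ be the exact power of $\ell$ dividing $N$. If $j\le i$, there is nothing to prove. If $j>i$, subtract (9) for two values $u,u'$: then $\ell^j\mid N\bigl(W_R(k,u)-W_R(k,u')\bigr)$, so $W_R(k,u)\equiv W_R(k,u')\pmod{\ell^{j-i}}$ for all $k\ge1$ and all $u,u'$. By Lemma 2, $\ell^{j-i}\mid r_{\mathfrak a}$, hence $\ell^j\mid Nr_{\mathfrak a}$.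

**Step 2: $\ell=p$.** *We divide out one factor $p$ at a time.* We show by induction on $j\ge0$, for all $\underline r$: if $p^j\mid n_{k,u}(g_{\underline r})$ for all $k,u$, then $p^j\mid r_{\mathfrak a}$ for all $\mathfrak a$. For $j=0$ there is nothing to show. Let $j\ge1$. In (9) the last term is divisible by $q$, and $p\nmid N$; so $W_R(k,u)\equiv0\pmod p$ for all $k,u$. By Lemma 3, $\underline r=p\,\underline r'$ with $\underline r'$ integral. Then $n_{k,u}(g_{\underline r})=p\,n_{k,u}(g_{\underline r'})$, so $p^{j-1}\mid n_{k,u}(g_{\underline r'})$ for all $k,u$. By induction $p^{j-1}\mid r'_{\mathfrak a}$, so $p^j\mid r_{\mathfrak a}$.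

**Step 3: the gcd statement and the conjecture.** *We pass from the single $r_{\mathfrak a}$ to their gcd.* If $\gcd(r_{\mathfrak a})=1$, then $\kappa$ divides every integer combination of the $Nr_{\mathfrak a}$, hence $N$. This proves Theorem A. A modular function on $X_0(\mathfrak n)$ is meromorphic on $\Omega$, so the conjecture follows. $\blacksquare$

## 10. Proof of Theorem B: the van der Put sequence

Recall the fact that turns exponents back into functions. The edges of the Bruhat–Tits tree $\mathcal T$ of $\operatorname{PGL}_2(K_\infty)$ correspond, up to orientation, to the annuli $\mathcal A_{k,u}$. A harmonic cochain in $H(\mathcal T,\mathbb Z)$ is a $\mathbb Z$-valued function on oriented edges that changes sign with the orientation and whose sum over the edges leaving any vertex is $0$. The van der Put map $r:\mathcal O(\Omega)^*\to H(\mathcal T,\mathbb Z)$ has values $\pm n_{k,u}(f)$, and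
$$1\to\mathbb C_\infty^*\to\mathcal O(\Omega)^*\xrightarrow{\ r\ }H(\mathcal T,\mathbb Z)\to0 \tag{13}$$
is exact (van der Put; see Gekeler–Reversat, *Jacobians of Drinfeld modular curves*, J. reine angew. Math. 476 (1996), §1.7).

*Example.* For $f(z)=z$ harmonicity says $n_{k,u}=\sum_in_{k+1,u_i}$, where the $q$ balls of radius $q^{-k-1}$ around the $u_i$ in $K_\infty$ partition the ball of radius $q^{-k}$ around $u$. By Section 1 both sides are $1$ if that ball contains $0$, and $0$ otherwise.

**Step 1: necessity.** *We read (ii) off the annuli with $k=0$.* If $g_{\underline r}=f^\kappa$, then (i) holds by Theorem A. Since $W_R(0,u)=0$, (9) with $k=0$ and (3) give $\kappa\mid q(q-1)\sum r_{\mathfrak a}|\mathfrak a|$. So the prime-to-$p$ part of $\kappa$ divides $(q-1)\sum r_{\mathfrak a}|\mathfrak a|$. The $p$-part of $\kappa$ divides $Nr_{\mathfrak a}$, hence $r_{\mathfrak a}$, for all $\mathfrak a$; so it divides this sum as well. This is (ii).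

**Step 2: (i) and (ii) imply $\kappa\mid n_{k,u}(g_{\underline r})$ for all $k,u$.** *We treat the two terms of (9).* First, $NW_R(k,u)=\sum_{\mathfrak a}Nr_{\mathfrak a}\,S(k-\deg\mathfrak a,\mathfrak au)\equiv0\pmod\kappa$ by (i). Next let $d=\deg\mathfrak a$. Since $|k|+d\ge|k-d|$ and both have the same parity, $q^2-1$ divides $q^{|k|+d}-q^{|k-d|}$. So $(q-1)r_{\mathfrak a}\,q\,(q^{|k|+d}-q^{|k-d|})$ is a multiple of $Nr_{\mathfrak a}$, hence of $\kappa$. Summing over $\mathfrak a$ and using (ii),
$$(q-1)\sum_{\mathfrak a}r_{\mathfrak a}q^{|k-\deg\mathfrak a|+1}\equiv q^{|k|+1}(q-1)\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|\equiv0\pmod\kappa.$$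

**Step 3: sufficiency.** *We build the root from a cochain.* By Step 2 all values of $r(g_{\underline r})$ are divisible by $\kappa$, so $r(g_{\underline r})=\kappa h$. Here $h$ is harmonic since $\mathbb Z$ is torsion-free. By (13), $h=r(f_1)$ for some $f_1\in\mathcal O(\Omega)^*$, and $g_{\underline r}=cf_1^\kappa$ with $c\in\mathbb C_\infty^*$. As $\mathbb C_\infty$ is algebraically closed, $c$ is a $\kappa$-th power. $\blacksquare$

## 11. Proof of Theorem C, and sharpness of $N$

**Step 1: reduction to $N$-th roots.** *Theorem L concerns $N$-th roots only; we rescale $\underline r$ to reach it.* Put $r'_{\mathfrak a}=Nr_{\mathfrak a}/\kappa$. We claim: $g_{\underline r}$ has a $\kappa$-th root on $X_0(\mathfrak n)$ if and only if all $r'_{\mathfrak a}$ are integers and $\underline r'$ satisfies (L1)–(L4).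

We use that $\Omega$ is connected, so its meromorphic functions form a field. Since $X^m-1$ splits over $\mathbb C_\infty$, a meromorphic function whose $m$-th power is $1$ is a constant.

($\Rightarrow$) Let $f^\kappa=g_{\underline r}$ with $f$ modular on $X_0(\mathfrak n)$. By Theorem A, $\underline r'$ is integral. Since $\kappa\underline r'=N\underline r$, we have $g_{\underline r'}^\kappa=g_{\underline r}^N=f^{N\kappa}$, so $(g_{\underline r'}/f^N)^\kappa=1$ and $g_{\underline r'}=\zeta f^N$ with a constant $\zeta\in\mathbb C_\infty^*$. Choose $\xi\in\mathbb C_\infty$ with $\xi^N=\zeta$. Then $g_{\underline r'}=(\xi f)^N$, with $\xi f$ modular on $X_0(\mathfrak n)$. By Theorem L, (L1)–(L4) hold for $\underline r'$.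

($\Leftarrow$) By Theorem L, $g_{\underline r'}=h^N$ with $h$ modular on $X_0(\mathfrak n)$. Then $(h^\kappa)^N=g_{\underline r'}^\kappa=g_{\underline r}^N$, so $h^\kappa=\zeta g_{\underline r}$ with $\zeta^N=1$. Dividing $h$ by a $\kappa$-th root of $\zeta$ in $\mathbb C_\infty$ gives a $\kappa$-th root of $g_{\underline r}$ that is modular on $X_0(\mathfrak n)$.

**Step 2: translating the four conditions.** *We rewrite (L1)–(L4) for $\underline r'$ in terms of $\underline r$, assuming $\kappa\mid Nr_{\mathfrak a}$ for all $\mathfrak a$.* Condition (L1) is $\frac N\kappa\sum r_{\mathfrak a}|\mathfrak a|\in N\mathbb Z$, i.e. $\kappa\mid\sum r_{\mathfrak a}|\mathfrak a|$. In the same way (L2) is $\kappa\mid\sum r_{\mathfrak a}|\mathfrak n/\mathfrak a|$. Condition (L3) is $\sum r_{\mathfrak a}=0$. For (L4), $\prod\mathfrak a^{r'_{\mathfrak a}}$ is a product of powers of monic primes $\mathfrak p\mid\mathfrak n$, so it is a $(q-1)$-th power in $K^*$ exactly when each exponent is divisible by $q-1$: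
$$(q-1)\ \Big|\ \sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r'_{\mathfrak a}=\frac N\kappa\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a},\qquad\text{i.e.}\qquad\kappa\ \Big|\ (q^2-1)\sum_{\mathfrak a}v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}.$$
This is the list in Theorem C. If $\underline r\ne0$, some $Nr_{\mathfrak a}$ is nonzero, so the gcd of the list is nonzero. When $\sum r_{\mathfrak a}=0$, the admissible $\kappa$ are exactly its divisors.

*Example.* Let $\mathfrak n=T$ and $g_{\underline r}=\Delta/\Delta_T$, so $r_1=1$, $r_T=-1$. By Theorem B the orders of roots on $\Omega$ are the divisors of $\gcd(N,(q-1)^2)=(q-1)^2$. In Theorem C the integers are $\pm N$, $1-q$, $q-1$ and $-(q^2-1)$. So on $X_0(T)$ the orders are the divisors of $q-1$.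

**Step 3: sharpness.** *We exhibit coprime exponents with $\kappa=N$.* Let $\mathfrak p$ be a monic prime of degree $2$, $\mathfrak n=T\mathfrak p$, and
$$r_1=r_{T\mathfrak p}=1,\qquad r_T=r_{\mathfrak p}=-1.$$
Then $\gcd(r_{\mathfrak a})=1$ and $\sum r_{\mathfrak a}=0$. Since $r_{\mathfrak n/\mathfrak a}=r_{\mathfrak a}$,
$$\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak a|=\sum_{\mathfrak a}r_{\mathfrak a}|\mathfrak n/\mathfrak a|=1-q-q^2+q^3=(q-1)(q^2-1)=N.$$
Moreover $\sum v_T(\mathfrak a)r_{\mathfrak a}=r_T+r_{T\mathfrak p}=0$ and $\sum v_{\mathfrak p}(\mathfrak a)r_{\mathfrak a}=r_{\mathfrak p}+r_{T\mathfrak p}=0$. The gcd in Theorem C is therefore $N$, and the maximal $\kappa$ is exactly $(q-1)(q^2-1)$. So for every $q$ the constant in the conjecture cannot be improved. $\blacksquare$
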